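# Normal subgroups of groups whose Zariski and Markov topologies coincide

## 1. The guess: every group is normal in a group of $\mathcal{MZ}$

Every group carries two natural topologies, one defined by equations and one defined by all of its Hausdorff group topologies. Call $\mathcal{MZ}$ the class of groups for which the two agree. Two facts are given to us: every group is a quotient of a group in $\mathcal{MZ}$, and every group is isomorphic to a subgroup of a group in $\mathcal{MZ}$. The natural guess is that the second fact can be improved, so that every group is a *normal* subgroup of a group in $\mathcal{MZ}$. The following two questions come from Dmitri Shakhmatov and Víctor Hugo Yañez, "Markov's problem for free groups", arXiv:2111.15277 (2021).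

(i) Can every group be represented as a normal subgroup of a group from the class $\mathcal{MZ}$?

(ii) Does every normal subgroup of a group in $\mathcal{MZ}$ belong to $\mathcal{MZ}$?

It is also given that there are groups outside $\mathcal{MZ}$. So if the guess for (i) were right, we could take $G\notin\mathcal{MZ}$, make it normal in some $K\in\mathcal{MZ}$, and answer (ii) negatively at once. The first guess is therefore "(i) yes, (ii) no". It is half right: both answers are **no**. Because (i) fails, (ii) needs an example of its own.

**Definitions.** Let $G$ be a group with identity $1$, and let $G*\langle x\rangle$ be its free product with an infinite cyclic group. For $g\in G$ let $\mathrm{ev}_g:G*\langle x\rangle\to G$ be the homomorphism that is the identity on $G$ and sends $x$ to $g$. For $w\in G*\langle x\rangle$ put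
$$E_w=\{g\in G:\mathrm{ev}_g(w)=1\}.$$
The *Zariski topology* $\mathfrak Z_G$ is the coarsest topology in which all $E_w$ are closed; its closed sets are the intersections of finite unions of sets $E_w$. A set $S\subseteq G$ is *unconditionally closed* if it is closed in every Hausdorff group topology on $G$. These sets are the closed sets of the *Markov topology* $\mathfrak M_G$. Finally, $\mathcal{MZ}$ is the class of groups $G$ with $\mathfrak Z_G=\mathfrak M_G$.

For example, with $[a,b]=aba^{-1}b^{-1}$, the word $[x,a]$ gives the centralizer $E_{[x,a]}=C_G(a)$, the word $x^n$ gives $\{g:g^n=1\}$, and $a^{-1}x$ gives the point $\{a\}$. In a Hausdorff group topology the map $g\mapsto \mathrm{ev}_g(w)$ is continuous, so $E_w$, the preimage of the closed set $\{1\}$, is closed. Hence $\mathfrak Z_G\subseteq\mathfrak M_G$ always. A group is outside $\mathcal{MZ}$ exactly when some set is unconditionally closed and yet not $\mathfrak Z_G$-closed. Left translations are homeomorphisms for $\mathfrak M_G$ (they are so for each group topology) and for $\mathfrak Z_G$ (substitute $g^{-1}x$ for $x$ in words).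

A group $N$ is *complete* if $Z(N)=1$ and every automorphism of $N$ is inner. The symmetric group $S_3$ is an example: its center is trivial, so it has $6$ inner automorphisms, and an automorphism is determined by how it permutes the three transpositions (they generate), so there are at most $6$ automorphisms in all.

Here is what will be proved, in ZFC.

**Theorem A.** Let $\kappa$ be a cardinal of uncountable cofinality (e.g. $\aleph_1$). There is a complete, solvable group $N$ of bounded exponent with $|N|=\kappa$ and $N\notin\mathcal{MZ}$. No group $K$ having a normal subgroup isomorphic to $N$ belongs to $\mathcal{MZ}$. So the answer to (i) is no.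

**Theorem B.** For every odd prime $p$ there are a group $K\in\mathcal{MZ}$, nilpotent of class $2$ and of exponent $p$, and a subgroup $N$ with $[K,K]\subseteq N\subseteq K$ (hence normal) such that $N\notin\mathcal{MZ}$. So the answer to (ii) is no.

## 2. Testing the guess: vector spaces, countable groups, direct products

To show that a set is *not* unconditionally closed we must produce topologies. One source is enough for the whole lecture.

**Lemma 1.** (a) Let $A_0\supseteq A_1\supseteq\cdots$ be subgroups of a group $G$ with $\bigcap_m A_m=1$, such that for all $h\in G$ and $m$ there is $m'$ with $hA_{m'}h^{-1}\subseteq A_m$. Then the cosets $gA_m$ form a base of a Hausdorff group topology on $G$.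

(b) Let $g_0,g_1,\dots\in G$ be pairwise commuting elements of prime order $p$ that form an $\mathbb F_p$-basis of the elementary abelian group they generate. Suppose each $h\in G$ commutes with $g_n$ for all large $n$. Then $g_n\to1$ in some Hausdorff group topology on $G$.

*Proof.* (a) If $y\in gA_m\cap g'A_{m'}$, then $yA_{\max(m,m')}$ lies in this intersection, so we have a base of a topology. For multiplication at $(g,h)$: given $m$, choose $m'$ with $h^{-1}A_{m'}h\subseteq A_m$; then $gA_{m'}\,hA_m=gh(h^{-1}A_{m'}h)A_m\subseteq ghA_m$. For inversion at $g$: choose $m'$ with $gA_{m'}g^{-1}\subseteq A_m$; then $(gA_{m'})^{-1}=g^{-1}(gA_{m'}g^{-1})\subseteq g^{-1}A_m$. If $g\ne h$, some $A_m$ does not contain $g^{-1}h$, and then $gA_m$ and $hA_m$ are disjoint.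

(b) Put $A_m=\langle g_n:n\ge m\rangle$. An element of $\bigcap_m A_m$ involves only finitely many $g_n$, say those with $n<M$; as it also lies in $A_M$, independence makes it trivial. Given $h$ and $m$, choose $m'\ge m$ such that $h$ commutes with all $g_n$, $n\ge m'$; then $hA_{m'}h^{-1}=A_{m'}\subseteq A_m$. By (a) we get a Hausdorff group topology, and $g_n\in A_m$ for $n\ge m$, so $g_n\to1$. $\square$

**Test: elementary abelian groups.** Let $V$ be an infinite vector space over $\mathbb F_p$, written additively. A word evaluates to $ng+a$ with $n\in\mathbb F_p$, so $E_w$ is $V$, empty, or one point. The $\mathfrak Z_V$-closed sets are $V$ and the finite sets. Now let $C$ be infinite with $C\neq V$; after a translation, $0\notin C$. Choose $g_n\in C$ outside the (finite) span of $g_0,\dots,g_{n-1}$. By Lemma 1(b), $g_n\to0$ in some Hausdorff group topology, so $C$ is not unconditionally closed. Thus $V\in\mathcal{MZ}$, and the guess holds for $V$.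

**Test: countable groups.** By Markov's theorem (1946) every countable group is in $\mathcal{MZ}$. So a countable group is a normal subgroup of a member of $\mathcal{MZ}$, namely itself. Any counterexample to the guess is uncountable.

**How a larger group can help.** Suppose $N\trianglelefteq K$. Write $w\in K*\langle x\rangle$ as $w=g_0x^{\varepsilon_1}g_1\cdots x^{\varepsilon_m}g_m$ with $g_i\in K$, $\varepsilon_i=\pm1$, and put $h_i=g_0\cdots g_{i-1}$, $h=g_0\cdots g_m$. Then
$$\mathrm{ev}_g(w)=\Big(\prod_{i=1}^m h_ig^{\varepsilon_i}h_i^{-1}\Big)h .\tag{1}$$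
For $g\in N$ the coefficients $h_i$ act through automorphisms of $N$, and those may be outer. For instance, let $p$ be odd, let $V=V_1\oplus V_2$ be an $\mathbb F_p$-space with $V_1$ infinite and $V_2\ne0$, and let $q$ of order $2$ act as $1$ on $V_1$ and $-1$ on $V_2$. In $V\rtimes\langle q\rangle$ we have $E_{[x,q]}\cap V=V_1$, which is infinite and proper, hence not $\mathfrak Z_V$-closed. So outer automorphisms create new closed sets. Inner ones do not:

**Lemma 2.** Let $N\trianglelefteq K$ and suppose every element of $K$ induces an inner automorphism of $N$. Then the trace on $N$ of every $\mathfrak Z_K$-closed set is $\mathfrak Z_N$-closed.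

*Proof.* In (1) choose $n_i\in N$ inducing the same automorphism of $N$ as $h_i$. For $g\in N$ we get $\mathrm{ev}_g(w)=P(g)h$ with $P(g)=\prod n_ig^{\varepsilon_i}n_i^{-1}\in N$. If $h\notin N$, then $E_w\cap N=\emptyset$. If $h\in N$, then $E_w\cap N=E_{w'}$ for $w'=\big(\prod n_ix^{\varepsilon_i}n_i^{-1}\big)h\in N*\langle x\rangle$. Take finite unions and intersections. $\square$

**Test: direct products.** The simplest way to make $N$ normal in something larger is $K=N\times C$. Here it usually gains nothing.

**Proposition 3.** If $K=N\times C\in\mathcal{MZ}$ and $Z(N)=1$ or $Z(C)=1$, then $N\in\mathcal{MZ}$.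

*Proof.* Elements of $K$ induce inner automorphisms on $N$, so Lemma 2 applies. Let $S\subseteq N$ be $\mathfrak M_N$-closed. We show that $S$ is the trace on $N$ of an $\mathfrak M_K$-closed set. That set is $\mathfrak Z_K$-closed because $K\in\mathcal{MZ}$, so $S$ is $\mathfrak Z_N$-closed by Lemma 2. Let $\tau$ be any Hausdorff group topology on $K$.

If $Z(N)=1$, then $C=C_K(N)$ is an intersection of centralizers, hence $\tau$-closed. So the quotient topology on $K/C\cong N$ is a Hausdorff group topology, $S$ is closed in it, and its preimage $SC$ is $\tau$-closed. Thus $SC$ is $\mathfrak M_K$-closed, and $SC\cap N=S$ because $N\cap C=1$.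

If $Z(C)=1$, then $N=C_K(C)$ is $\tau$-closed. The topology that $\tau$ induces on $N$ is a Hausdorff group topology, so $S$ is closed in $N$, hence $\tau$-closed. Thus $S$ itself is $\mathfrak M_K$-closed. $\square$

## 3. Complete groups have nothing to gain

The last test shows where the guess breaks: we want a group $N$ for which *every* overgroup in which it is normal is a direct product.

**Proposition 4.** Let $N$ be complete, $N\trianglelefteq K$ and $K\in\mathcal{MZ}$. Then $N\in\mathcal{MZ}$.

*Proof.* Let $C=C_K(N)$. For $\ell\in K$, conjugation by $\ell$ is an automorphism of $N$, so it equals conjugation by some $n\in N$, and $n^{-1}\ell\in C$. Thus $K=NC$. Both factors are normal and $N\cap C=Z(N)=1$, so $K=N\times C$. Apply Proposition 3 with $Z(N)=1$. $\square$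

So a complete group is isomorphic to a normal subgroup of a group in $\mathcal{MZ}$ if and only if it is itself in $\mathcal{MZ}$. To refute the guess we must build a complete group outside $\mathcal{MZ}$. We first learn how to build groups outside $\mathcal{MZ}$, and make one complete afterwards.

## 4. Class-two groups: what topologies see and what words see

From now on $p$ is an odd prime, $k=\mathbb F_p$, and $[P]\in\{0,1\}$ is the truth value of a statement $P$. An alternating form given on pairs of basis vectors is extended by $\beta(y,x)=-\beta(x,y)$, $\beta(x,x)=0$ and bilinearity.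

**Definition.** For $k$-spaces $X,Y$ and an alternating bilinear $\omega:X\times X\to Y$, let $H(X,Y,\omega)=X\times Y$ with
$$(x,y)(x',y')=(x+x',\,y+y'+\tfrac12\omega(x,x')).$$

In either bracketing, a triple product has second coordinate $y+y'+y''+\frac12(\omega(x,x')+\omega(x,x'')+\omega(x',x''))$, so this is associative. The identity is $(0,0)$ and the inverse of $(x,y)$ is $(-x,-y)$. Since $\omega(x,x)=0$, we have $(x,y)^n=(nx,ny)$, so the exponent divides $p$. Multiplying out,
$$(x,y)(x',y')(x,y)^{-1}=(x',\,y'+\omega(x,x')),\qquad [(x,y),(x',y')]=(0,\omega(x,x')).\tag{2}$$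
Thus two elements commute exactly when their first coordinates are $\omega$-orthogonal. The smallest interesting example is $X=k^2$, $Y=k$, $\omega=\det$: a group of order $p^3$ and exponent $p$ with center $0\times k$.

We look for a set of the form $S=D\times k\subseteq H(X,k,\beta)$ that is unconditionally closed without being Zariski closed. The first lemma says what must happen if $S$ is *not* closed in some Hausdorff group topology.

**Lemma 5.** Let $G=H(X,k,\beta)$, $D\subseteq X$, $S=D\times k$, $\tau$ a Hausdorff group topology on $G$, and $g=(v,t)\in\mathrm{cl}_\tau(S)\setminus S$. Then there is an infinite $J\subseteq D$ such that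

1. $\beta(d,d')=0$ for all $d,d'\in J$;
2. for every $b\in X$ there are infinitely many $d\in J$ with $\beta(d,b)=\beta(v,b)$.

*Proof.* The idea is that all commutators lie in the finite group $W=0\times k$, so near the identity commutators must vanish. As $W$ is finite and $\tau$ is Hausdorff, there is an open $O\ni1$ with $O\cap W=\{1\}$. By continuity choose a neighborhood $U$ of $1$ with $[u,u']\in O$ for $u,u'\in U$. Then $[u,u']\in O\cap W=\{1\}$, so elements of $U$ commute and $H=\langle U\rangle$ is an open abelian subgroup. Likewise, for $h\in G$ the map $x\mapsto[x,h]\in W$ is continuous, so $C_G(h)=\{x:[x,h]\in O\}$ is open.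

Put $H'=H\cap C_G(g)$, an open subgroup, and
$$J=\{d\in D:(d,t')\in gH'\text{ for some }t'\in k\}.$$
If $d,d'\in J$, then $d=v+u$ and $d'=v+u'$, where $u,u'$ are the first coordinates of elements of $H'$. Those elements commute with each other and with $g$, so $\beta(u,u')=\beta(u,v)=\beta(u',v)=0$ and
$$\beta(d,d')=\beta(v,u')+\beta(u,v)+\beta(u,u')=0.$$

Now let $b\in X$ and $H_b=H'\cap C_G((b,0))$, an open subgroup. Since $g\in\mathrm{cl}_\tau(S)\setminus S$ and $\tau$ is $T_1$, the set $S\cap gH_b$ is infinite. It lies in $J\times k$ and $k$ is finite, so infinitely many $d\in J$ have the form $d=v+u$ with $\beta(u,b)=0$, that is, $\beta(d,b)=\beta(v,b)$. In particular $J$ is infinite. $\square$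

The second lemma says how little words can see. We allow an extra group $Q$ acting by scalars on the relevant vectors; for a first reading take $Q=1$ and $X_0=X$.

**Lemma 6.** Let $L=H(X,Y,\omega)$. Let a group $Q$ act linearly on $X$ and $Y$ with $\omega(qx,qx')=q\,\omega(x,x')$, let $\Gamma=L\rtimes Q$ with $q(x,y)q^{-1}=(qx,qy)$, and let $X_0\le X$ be a subspace on which each $q\in Q$ acts as a scalar $\chi(q)\in k^\times$. Let $D\subseteq X_0$ be such that for every finite $F\subseteq X$ the set $\{d\in D:\omega(c,d)=0\ \forall c\in F\}$ is infinite. Then $1$ lies in the $\mathfrak Z_\Gamma$-closure of $D\times\{0\}$.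

*Proof.* We first show that on $X_0\times\{0\}$ every word is an affine-linear condition. Take $w$ over $\Gamma$, written as in (1). For $g\in L$ the product in (1) lies in $L$, so if $h\notin L$ then $E_w\cap L=\emptyset$. Let $h\in L$, $h^{-1}=(a,y)$ and $h_i=(x_i,y_i)q_i$ with $q_i\in Q$. For $d\in X_0$, conjugating first by $q_i$ and then by $(x_i,y_i)$ gives, by (2),
$$h_i(d,0)^{\varepsilon_i}h_i^{-1}=\big(\varepsilon_i\chi(q_i)d,\ \varepsilon_i\chi(q_i)\,\omega(x_i,d)\big).$$
All first coordinates are multiples of $d$ and $\omega(d,d)=0$, so the product over $i$ is $(nd,\omega(c,d))$ with $n=\sum\varepsilon_i\chi(q_i)\in k$ and $c=\sum\varepsilon_i\chi(q_i)x_i\in X$. Hence for $d\in X_0$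
$$(d,0)\in E_w\iff nd=a\ \text{ and }\ \omega(c,d)=y.\tag{3}$$

Now suppose $D\times\{0\}\subseteq E_{w_1}\cup\dots\cup E_{w_r}$. Discard the $w_j$ with $E_{w_j}\cap L=\emptyset$, and let $n_j,a_j,c_j,y_j$ be the data of the others. By hypothesis infinitely many $d\in D$ satisfy $\omega(c_j,d)=0$ for all $j$. So some $E_{w_j}$ contains $(d,0)$ and $(d',0)$ for two distinct such $d,d'$. By (3), $n_jd=a_j=n_jd'$, so $n_j=0$ and $a_j=0$; also $y_j=\omega(c_j,d)=0$. By (3) with $d=0$ we get $1\in E_{w_j}$. So every finite union of sets $E_w$, and therefore every $\mathfrak Z_\Gamma$-closed set, that contains $D\times\{0\}$ also contains $1$. $\square$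

**Lemma 7.** Let $G=H(X,k,\beta)$ and $D\subseteq X\setminus\{0\}$. Suppose

(P) for every finite $F\subseteq X$, infinitely many $d\in D$ are orthogonal to all of $F$;

(R) there are no infinite $J\subseteq D$ and $v\in X$ satisfying 1 and 2 of Lemma 5.

Then $S=D\times k$ is $\mathfrak M_G$-closed and not $\mathfrak Z_G$-closed, so $G\notin\mathcal{MZ}$.

*Proof.* By (R) and Lemma 5, $S$ is closed in every Hausdorff group topology on $G$. By (P) and Lemma 6 with $Q=1$ and $X_0=X$, the identity lies in the $\mathfrak Z_G$-closure of $D\times\{0\}\subseteq S$. But $1\notin S$, since $0\notin D$. $\square$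

So we must reconcile two demands that pull apart: (P) asks for much orthogonality between $D$ and finite sets, and (R) asks for little inside infinite subsets of $D$.

## 5. A form on $\kappa$ built from recurring finite sets

Let $V$ have basis $\{s_\alpha:\alpha<\kappa\}$ and $D=\{s_\alpha\}$. If $\beta=0$, then (P) holds, but (R) fails with $J=D$ and $v=0$. If $\beta(s_\alpha,s_\delta)=1$ for all $\alpha<\delta$, then (R) holds since no two elements of $D$ are orthogonal, but (P) fails: only $s_0$ is orthogonal to $s_0$. The way between is to let each $s_\delta$ be orthogonal to only *finitely many* earlier basis vectors, while every finite set gets its turn.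

Let $\mathrm{cf}(\kappa)>\omega$. There are $\kappa$ finite subsets of $\kappa$, so we can partition $\kappa$ into sets $P_A$ $(A\in[\kappa]^{<\omega})$, each of size $\kappa$. For $\delta\in P_A$ put $F_\delta=A$ if $A\subseteq\delta$, and $F_\delta=\emptyset$ otherwise. Then

* each $F_\delta$ is a finite subset of $\delta$;
* for each finite $A\subseteq\kappa$ the set $\{\delta:F_\delta=A\}$ is unbounded in $\kappa$, since it contains all $\delta\in P_A$ above $\max A$ and $P_A$ has size $\kappa$.

Define $\beta$ on $V$ by
$$\beta(s_\alpha,s_\delta)=[\alpha\notin F_\delta]\qquad(\alpha<\delta).\tag{4}$$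

**Proposition 8.** For this $V,\beta,D$, conditions (P) and (R) hold. Hence $H(V,k,\beta)\notin\mathcal{MZ}$.

*Proof.* *(P).* Let $F\subseteq V$ be finite and let $A$ be a finite set containing the supports of its elements. For each of the infinitely many $\delta$ with $F_\delta=A$ we have $A\subseteq\delta$, and $\beta(s_\alpha,s_\delta)=0$ for all $\alpha\in A=F_\delta$, so $s_\delta$ is orthogonal to $F$.

*(R).* Suppose $J$ and $v$ satisfy 1 and 2 of Lemma 5, and regard $J$ as an infinite set of indices. If $\alpha<\gamma$ are in $J$, then $\beta(s_\alpha,s_\gamma)=0$, so $\alpha\in F_\gamma$. As $F_\gamma$ is finite, each element of $J$ has only finitely many predecessors in $J$. So $J$ is countable, and $\sup J<\kappa$ because $\mathrm{cf}(\kappa)>\omega$. Let $A=\mathrm{supp}(v)$ and choose $\gamma>\sup J$ with $F_\gamma=A$. Then $A\subseteq\gamma$ and $\beta(v,s_\gamma)=0$. By condition 2 with $b=s_\gamma$, infinitely many $\alpha\in J$ satisfy $\beta(s_\alpha,s_\gamma)=0$. Since $\alpha<\gamma$, this means $\alpha\in F_\gamma=A$. But $A$ is finite, a contradiction. $\square$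

*Why uncountable cofinality.* For $\kappa=\omega$ the same recipe fails to make $S$ closed. Choose $\delta_0<\delta_1<\cdots$ with $F_{\delta_n}=\{0,\dots,\delta_{n-1}\}$ for $n\ge1$. Then the elements $g_n=(s_{\delta_n},0)$ commute pairwise and are independent. Given $h=(y,s)$, for all large $n$ we have $\mathrm{supp}(y)\subseteq F_{\delta_n}$, so $h$ commutes with $g_n$. By Lemma 1(b), $g_n\to1$ in a Hausdorff group topology, and $1\notin S$.

## 6. From $H(V,k,\beta)$ to a candidate for a complete group

The group $G_0=H(V,k,\beta)$ is outside $\mathcal{MZ}$. Proposition 4 does not apply to it, for visible reasons: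

* The center of $G_0$ contains $0\times k$, so it is not trivial.
* For $c\in k^\times$, $c\ne1$, the automorphism $(v,t)\mapsto(cv,c^2t)$ is outer, because by (2) inner automorphisms act trivially on $G_0/(0\times k)$.
* For each linear $\lambda:V\to k$, the map $(v,t)\mapsto(v,t+\lambda(v))$ is an automorphism. By (2) it is inner only if $\lambda=\beta(b,\cdot)$ for some $b\in V$. There are $2^\kappa$ functionals and only $\kappa$ vectors $b$, so most of these are outer.
* Finally, linear maps preserving $\beta$ up to a scalar would have to be controlled.

The cure is to enlarge $G_0$ in three ways. We add a finite torus $Q$, which makes scalars inner, kills the center, and rigidifies the splitting of the group into eigenspaces. We add a second space $E$ paired with $V$ basis vector by basis vector; this pairing remembers supports and forces automorphisms to be monomial. We put on $E$ the form that records the *order* of $\kappa$, which kills permutations. The torus acts on $V$ by scalars, and that is exactly what Lemma 6 tolerates.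

**The group $N$.** Let $p\ge5$, $\mathrm{cf}(\kappa)>\omega$, and let $V,\beta,F_\delta$ be as in Section 5. Let $E$ and $Z$ have bases $\{e_\alpha\}$ and $\{z_\alpha\}$ $(\alpha<\kappa)$, and put
$$X=V\oplus E,\qquad Y=kw\oplus kw_E\oplus Z.$$
Let $\beta_E$ be the alternating form on $E$ with $\beta_E(e_\alpha,e_\delta)=1$ for $\alpha<\delta$, let $b:E\times V\to Z$ be bilinear with $b(e_i,s_j)=[i=j]z_i$, and put
$$\omega(v+e,v'+e')=\beta(v,v')w+\beta_E(e,e')w_E+b(e,v')-b(e',v).\tag{5}$$
This is alternating. Let $L=H(X,Y,\omega)$ and $Q=k^\times\times k^\times$, with coordinate projections $\chi_1,\chi_2:Q\to k^\times$. Let $q\in Q$ act on $V,E,kw,kw_E,Z$ by the scalars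
$$\chi_1(q),\quad\chi_2(q),\quad\chi_1(q)^2,\quad\chi_2(q)^2,\quad\chi_1(q)\chi_2(q).\tag{6}$$
By (5) this is compatible with $\omega$. Put $N=L\rtimes Q$.

Then $|N|=\kappa$. The group $N$ is solvable, since $L$ is nilpotent and $Q$ abelian. For $g\in N$ we have $g^{p-1}\in L$, so $g^{p(p-1)}=1$: the exponent divides $p(p-1)$. The characters $\chi_1^i\chi_2^j$ with $0\le i,j<p-1$ are pairwise distinct, and $p\ge5$ gives $2<p-1$. So the five characters in (6) are pairwise distinct and nontrivial. (For $p=3$ the character $\chi_1^2$ would be trivial and $(0,w)$ central.)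

One fact will be used twice. If $g=lq$ with $l\in L$, $q\in Q$ and $g^p=1$, then $1=q^p=q$, since $q^{p-1}=1$. As $L$ has exponent $p$,
$$L=\{g\in N:g^p=1\}.\tag{7}$$

## 7. The group $N$ is not in $\mathcal{MZ}$

**Proposition 9.** $N\notin\mathcal{MZ}$.

*Proof.* Let $G_0=\{(v,tw):v\in V,t\in k\}\cong H(V,k,\beta)$, $D=\{s_\alpha:\alpha<\kappa\}$ and $S=\{(s_\alpha,tw):\alpha<\kappa,\ t\in k\}$.

**Step 1: $G_0$ is closed in every Hausdorff group topology on $N$.** This lets us transfer closedness of $S$ from $G_0$ to $N$. Let $d_0$ generate $k^\times$ and $q_1=(1,d_0)\in Q$. By (6), $q_1$ acts on $V,E,kw,kw_E,Z$ by $1,d_0,1,d_0^2,d_0$. As $d_0\ne1\ne d_0^2$, its fixed points in $L$ form exactly $G_0$. Since $Q$ is abelian, $lq$ commutes with $q_1$ iff $q_1lq_1^{-1}=l$, so $C_N(q_1)=G_0Q$. By (7) the elements of $G_0Q$ with $g^p=1$ are those of $G_0$. Hence $G_0=E_{[x,q_1]}\cap E_{x^p}$ is $\mathfrak Z_N$-closed.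

**Step 2: $S$ is $\mathfrak M_N$-closed.** A Hausdorff group topology on $N$ induces one on $G_0$. By Proposition 8, condition (R) holds, so by Lemma 5 the set $S$ is closed in $G_0$. By Step 1, $G_0$ is closed in $N$. So $S$ is closed in $N$.

**Step 3: $S$ is not $\mathfrak Z_N$-closed.** We must check that the new coefficients from $E$ and $Q$ do not let words see more. Apply Lemma 6 with $\Gamma=N$, $X_0=V$, $\chi=\chi_1$. Let $F\subseteq X$ be finite and let $A\subseteq\kappa$ be a finite set containing the supports of the $V$- and $E$-components of all elements of $F$. For each of the infinitely many $\delta$ with $F_\delta=A$ we have $A\subseteq\delta$, so $\delta\notin A$. For $x=v+e\in F$,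
$$\omega(x,s_\delta)=\beta(v,s_\delta)w+b(e,s_\delta)=0:$$
the first term vanishes since $\mathrm{supp}(v)\subseteq A=F_\delta$, the second since $\delta\notin\mathrm{supp}(e)$. So $1$ is in the $\mathfrak Z_N$-closure of $D\times\{0\}\subseteq S$, while $1\notin S$. $\square$

## 8. The group $N$ is complete

**Proposition 10.** $Z(N)=1$ and every automorphism of $N$ is inner.

*Proof.* **Step 1: the center is trivial.** Let $lq\in Z(N)$ with $l\in L$, $q\in Q$. On $L/(0\times Y)\cong V\oplus E$, conjugation by $l$ is trivial and $q$ acts by $\chi_1(q)$ and $\chi_2(q)$. So $\chi_1(q)=\chi_2(q)=1$ and $q=1$. Then $l$ is fixed by all of $Q$, and since the five characters in (6) are nontrivial, all components of $l$ vanish.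

From now on let $\varphi\in\mathrm{Aut}(N)$. We shall compose $\varphi$ with inner automorphisms, which does not affect the claim.

**Step 2: two subgroups preserved by $\varphi$.** We need characteristic subgroups to start from. By (7), $\varphi(L)=L$. The commutators of $L$ are the elements $(0,\omega(x,x'))$, and the values of $\omega$ include $w$ (take $\alpha<\delta$ with $F_\delta=\emptyset$), $w_E$ and all $z_i$. So $[L,L]=0\times Y$ and $\varphi(0\times Y)=0\times Y$. The map $f$ that $\varphi$ induces on $L/(0\times Y)\cong X$ is an additive bijection, hence $k$-linear, as $k$ is a prime field. For the same reason $\varphi$ is linear and bijective on $0\times Y$. As $\varphi$ respects commutators,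
$$\varphi(0,\omega(x,x'))=(0,\omega(f(x),f(x'))).\tag{8}$$

**Step 3: we may assume $\varphi(Q)=Q$.** This will let us compare eigenspaces of $Q$. First, let $M$ be an abelian group of exponent $p$, written additively, on which $Q$ acts. Every complement $Q'$ of $M$ in $M\rtimes Q$ is $M$-conjugate to $Q$. Indeed, $Q'=\{m(q)q:q\in Q\}$ with $m(qq')=m(q)+q\,m(q')$. As $p\nmid|Q|=(p-1)^2$, we may put $a=|Q|^{-1}\sum_{q'}m(q')$. Summing the identity over $q'$ and dividing by $|Q|$ gives $a=m(q)+qa$. So $aqa^{-1}=(a-qa)q=m(q)q$, and $Q'=aQa^{-1}$.

Now $\varphi(Q)$ is a complement of $\varphi(L)=L$ in $N$. Its image in $N/(0\times Y)$ is a complement of $M=L/(0\times Y)$, because $\varphi(Q)(0\times Y)\cap L=(\varphi(Q)\cap L)(0\times Y)=0\times Y$. By the statement just proved, after composing $\varphi$ with an inner automorphism we have $\varphi(Q)(0\times Y)=Q(0\times Y)$. Then $Q$ and $\varphi(Q)$ are both complements of $0\times Y$ in $(0\times Y)\rtimes Q$, and the same statement with $M=0\times Y$ gives $\varphi(Q)=Q$ after another inner automorphism. Let $\theta=\varphi|_Q\in\mathrm{Aut}(Q)$.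

**Step 4: $\varphi$ permutes the eigenspaces.** The purpose is to show that $\varphi$ either fixes or interchanges $V\times0$ and $E\times0$. For a character $\chi:Q\to k^\times$ let
$$L_\chi=\{l\in L:qlq^{-1}=l^{\chi(q)}\ \forall q\in Q\}.$$
(Exponents in $k$ make sense, as $L$ has exponent $p$.) If $l\in L_\chi$, then $q\varphi(l)q^{-1}=\varphi\big(\theta^{-1}(q)\,l\,\theta^{-1}(q)^{-1}\big)=\varphi(l)^{\chi(\theta^{-1}(q))}$. The same holds for $\varphi^{-1}$, so $\varphi(L_\chi)=L_{\chi\circ\theta^{-1}}$. Since $l^n=(nx,ny)$ for $l=(x,y)$ and the five characters in (6) are distinct, the sets $L_\chi\ne\{1\}$ are exactly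
$$V\times0,\quad E\times0,\quad 0\times kw,\quad 0\times kw_E,\quad 0\times Z,$$
and they belong to distinct characters. The first two are those not contained in $0\times Y$, so $\varphi$ fixes or interchanges them. In particular $\varphi(x,0)=(f(x),0)$ for $x\in V\cup E$. (This kills the automorphisms built from functionals $\lambda$ in Section 6.)

**Step 5: $f$ is monomial.** Here the pairing $b$ is used. For $x\in V$ the set $\{\omega(x,e):e\in E\}$ is the span of $\{z_i:i\in\mathrm{supp}\,x\}$, because $b(e_i,x)$ is $z_i$ times the $i$th coefficient of $x$. Its dimension is $|\mathrm{supp}\,x|$. For $x\in E$ the same holds for $\{\omega(x,v):v\in V\}$. By (8), $\varphi$ maps the set belonging to $x$ linearly and bijectively onto the set belonging to $f(x)$, whether or not $V$ and $E$ are interchanged. So $|\mathrm{supp} f(x)|=|\mathrm{supp}\,x|$ for $x\in V\cup E$. Hence $f$ maps nonzero multiples of basis vectors of $V$ and $E$ to such multiples, and so does $f^{-1}$ (apply this to $\varphi^{-1}$).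

**Step 6: no interchange; one bijection $\pi$; $\theta=\mathrm{id}$.** Suppose $V\times0$ and $E\times0$ are interchanged. Then $f(s_i)=c_ie_{\pi(i)}$ with $c_i\neq0$ and $\pi$ injective. Choose $\alpha,\delta$ with $\alpha\in F_\delta$. Then $(s_\alpha,0)$ and $(s_\delta,0)$ commute, but
$$[(c_\alpha e_{\pi(\alpha)},0),(c_\delta e_{\pi(\delta)},0)]=(0,\pm c_\alpha c_\delta w_E)\ne1,$$
a contradiction. So $f(s_i)=c_is_{\pi(i)}$ and $f(e_i)=d_ie_{\rho(i)}$ with $c_i,d_i\in k^\times$. The maps $\pi,\rho:\kappa\to\kappa$ are injective because $f$ is, and surjective because $f^{-1}$ is also monomial. As $\omega(e_i,s_j)\ne0$ iff $i=j$, (8) gives $\rho=\pi$.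

Since $\varphi$ fixes $L_{\chi_1}=V\times0$ and $L_{\chi_2}=E\times0$, we have $\chi_i\circ\theta^{-1}=\chi_i$ for $i=1,2$. These are the coordinates of $Q$, so $\theta=\mathrm{id}$. Therefore $\varphi$ maps every $L_\chi$ to itself, and $\varphi(0,w)=(0,\mu w)$, $\varphi(0,w_E)=(0,\mu'w_E)$ with $\mu,\mu'\in k^\times$.

**Step 7: $\pi=\mathrm{id}$ and $d_i$ is constant.** Here the order form $\beta_E$ is used. For $i<j$, apply (8) to $e_i,e_j$:
$$d_id_j\varepsilon_{ij}=\mu',\qquad \varepsilon_{ij}=\begin{cases}1&\text{if }\pi(i)<\pi(j),\\-1&\text{otherwise.}\end{cases}$$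
Since $k^\times$ is finite, some $I=\{i:d_i=d\}$ has size $\kappa$. On pairs from $I$, $\varepsilon_{ij}=\mu'/d^2$ is constant. It is not $-1$, since $\pi$ cannot be strictly decreasing on an infinite set of ordinals. So $\mu'=d^2$. Now let $i<\kappa$ be arbitrary. The set $\{j:j\le i\text{ or }\pi(j)\le\pi(i)\}$ has size $<\kappa$, so some $j\in I$ has $j>i$ and $\pi(j)>\pi(i)$. Then $d_id=d^2$, so $d_i=d$. Hence all $\varepsilon_{ij}$ equal $1$, so $\pi$ is an increasing bijection of the ordinal $\kappa$, that is, $\pi=\mathrm{id}$.

**Step 8: $c_i$ is constant.** As $\pi=\mathrm{id}$, (8) applied to $s_\alpha,s_\delta$ gives $c_\alpha c_\delta=\mu$ whenever $\beta(s_\alpha,s_\delta)\ne0$. Given $\alpha,\alpha'$, choose $\delta<\delta'$ greater than both with $F_\delta=F_{\delta'}=\emptyset$. The pairs $(\alpha,\delta),(\alpha,\delta'),(\delta,\delta')$ are all non-orthogonal, so $c_\alpha c_\delta=c_\alpha c_{\delta'}=c_\delta c_{\delta'}$, and the second equality gives $c_\alpha=c_\delta$. Likewise $c_{\alpha'}=c_\delta$. So all $c_\alpha$ equal some $c$.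

**Step 9: $\varphi$ is inner.** We now have $\varphi(v,0)=(cv,0)$ for $v\in V$, $\varphi(e,0)=(de,0)$ for $e\in E$, and $\varphi|_Q=\mathrm{id}$. Conjugation by the element $(c,d)\in Q$ has the same effect on $V\times0$, on $E\times0$ and on the abelian group $Q$. These sets generate $N$: commutators of elements of $(V\times0)\cup(E\times0)$ include $(0,w),(0,w_E)$ and all $(0,z_i)$ up to sign, so they generate $0\times Y$, and $(v,0)(e,0)\in(v+e,0)(0\times Y)$. So $\varphi$ is conjugation by $(c,d)$. $\square$

**Proof of Theorem A.** By Section 6, $N$ is solvable, of exponent dividing $p(p-1)$ and of cardinality $\kappa$. By Propositions 9 and 10, it is complete and not in $\mathcal{MZ}$. By Proposition 4, no $K$ with a normal subgroup isomorphic to $N$ is in $\mathcal{MZ}$. $\blacksquare$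

The case $\kappa=\aleph_1$ has the least possible cardinality, by the countable test in Section 2.

## 9. A symplectic class-two group in $\mathcal{MZ}$

For (ii) we need the opposite kind of object: a large class-two group in $\mathcal{MZ}$, with a normal subgroup outside $\mathcal{MZ}$. Normality is cheap: any subgroup containing $[K,K]$ is normal. Here $p$ is any odd prime again.

**Proposition 11.** Let $I$ be any set, let $\tilde V$ have basis $\{\xi_i,\eta_i:i\in I\}$ and let $\beta$ be the alternating form with $\beta(\xi_i,\eta_j)=[i=j]$, $\beta(\xi_i,\xi_j)=\beta(\eta_i,\eta_j)=0$. Then $K=H(\tilde V,k,\beta)\in\mathcal{MZ}$.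

*Proof.* Let $W=0\times k$. For $x\in\tilde V$ let $\mathrm{supp}(x)$ be the finite set of $i$ for which $x$ has a nonzero coefficient at $\xi_i$ or $\eta_i$. Vectors with disjoint supports are orthogonal. The plan is that of the vector space test in Section 2: find in $C$ a sequence to which Lemma 1(b) applies.

**Step 1: reduction to the identity.** It suffices to show that if $C$ is $\mathfrak M_K$-closed and $1\notin C$, then $1$ is not in the $\mathfrak Z_K$-closure of $C$. For then, given an $\mathfrak M_K$-closed $C$ and $g\notin C$, apply this to $g^{-1}C$; translating back, $g$ is not in the $\mathfrak Z_K$-closure of $C$. So $C$ is $\mathfrak Z_K$-closed. Suppose, for a contradiction, that $C$ is $\mathfrak M_K$-closed and $1\notin C$, but $1$ is in the $\mathfrak Z_K$-closure of $C$.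

**Step 2: $C$ has non-central elements supported off any finite set.** For finite $F\subseteq I$ let $C_F=\{(x,t):\mathrm{supp}(x)\cap F=\emptyset\}$. By (2) this is the centralizer of $\{(\xi_i,0),(\eta_i,0):i\in F\}$, so it is a $\mathfrak Z_K$-closed subgroup. It is the kernel of a homomorphism to $k^{2|F|}$, so it has finite index. Hence $K\setminus C_F$ is a finite union of cosets of $C_F$ and is $\mathfrak Z_K$-closed; so is $(K\setminus C_F)\cup(W\setminus\{1\})$, since $W$ is finite. This set does not contain $1$, so it cannot contain $C$. As $1\notin C$, there is $(x,t)\in C$ with $x\ne0$ and $\mathrm{supp}(x)\cap F=\emptyset$.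

**Step 3: a sequence in $C$ that can be made to converge to $1$.** By Step 2 choose recursively $g_n=(x_n,t_n)\in C$ with $x_n\ne0$ and pairwise disjoint supports. The $g_n$ commute and have order $p$. The $x_n$ are linearly independent, so the $g_n$ form an $\mathbb F_p$-basis of the elementary abelian group they generate. Each $h=(y,s)\in K$ satisfies $\mathrm{supp}(y)\cap\mathrm{supp}(x_n)=\emptyset$ for all large $n$, so $h$ commutes with $g_n$ for all large $n$. By Lemma 1(b), $g_n\to1$ in some Hausdorff group topology on $K$. Since $C$ is closed in it, $1\in C$, a contradiction. $\square$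

If $I\ne\emptyset$, then $K$ is nilpotent of class $2$ and exponent $p$. Since $\beta$ is nondegenerate, $[K,K]=Z(K)=0\times k\cong\mathbb Z/p$, so $K$ is extraspecial.

## 10. Where the form of Section 5 gets stuck in $\tilde V$

The sensible first attempt at (ii) is to place the form (4) inside some $\tilde V$ and take $N=V\times k\le K$. This is impossible: *for uncountable $\kappa$ there is no injective linear map $V\to\tilde V$ that preserves the forms.*

To see this, let $s'_\alpha\in\tilde V$ be the images of the $s_\alpha$; they are distinct. A finite set is the support of only finitely many vectors of $\tilde V$, so there are uncountably many supports. By the $\Delta$-system lemma there is an uncountable set $T$ of indices for which the supports are distinct and pairwise intersect in one fixed finite set $R$. There are only finitely many possibilities for the part of $s'_\alpha$ on $R$, so on an uncountable $T'\subseteq T$ it is a fixed vector $r$. For distinct $\alpha,\delta\in T'$ we have $s'_\alpha=r+a$, $s'_\delta=r+a'$, where $r,a,a'$ have pairwise disjoint supports. Hence $\beta(s'_\alpha,s'_\delta)=\beta(r,r)=0$.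 Now choose $\delta\in T'$ with infinitely many predecessors in $T'$. By (4), all of them lie in $F_\delta$, which is finite, a contradiction.

The argument shows more: *every uncountable $D\subseteq\tilde V$ contains an uncountable pairwise orthogonal set.* So when $D$ is uncountable, condition (R) of Lemma 7 cannot be obtained, as in Section 5, by keeping pairwise orthogonal sets countable and looking past their supremum. Condition 2 of Lemma 5 has to do the work, with a vector $b$ tailored to $J$.

Here is the idea. In $\tilde V$ put the summand $\eta_*$ into every $d\in D$, where $*$ is a special index. Then $\beta(\xi_*,d)=1$ for all $d\in D$, so $\xi_*$ separates $D$ from $0$. We leave this detector out of $V$ and keep only blurred copies $v_\alpha=\xi_*+\eta_\alpha$, one for each countably infinite set $\alpha$ of indices. The vector $d_\delta$ escapes the detector $v_\alpha$ if it contains $\xi_\alpha$. Each $d_\delta$ escapes only finitely many detectors, and it pays for each escape: to escape $v_\alpha$ it must be non-orthogonal to some $d_\varepsilon$ with $\varepsilon\in\alpha$. If $J$ is pairwise orthogonal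 and $\alpha\subseteq J$, then no $d_\delta$ with $\delta\in J$ can have paid for escaping $v_\alpha$. Words, on the other hand, use only finitely many detectors, and some $d_\delta$ escapes them all.

## 11. A normal subgroup outside $\mathcal{MZ}$

**Bookkeeping.** Let $\mathfrak c=2^{\aleph_0}$ (an initial ordinal) and let $\mathcal A$ be the set of all countably infinite subsets of $\mathfrak c$, so $|\mathcal A|=\mathfrak c^{\aleph_0}=\mathfrak c$. There are $\mathfrak c$ pairs $(A,\varphi)$ with $A\subseteq\mathcal A$ finite and $\varphi:A\to\mathfrak c$ such that $\varphi(\alpha)\in\alpha$ for $\alpha\in A$. Think of $A$ as the list of detectors to be escaped and of $\varphi(\alpha)$ as the price paid for $\alpha$. Partition $\mathfrak c$ into sets $P_{(A,\varphi)}$ of size $\mathfrak c$. For $\delta\in P_{(A,\varphi)}$ put $(A_\delta,\varphi_\delta)=(A,\varphi)$ if $\varphi[A]\subseteq\delta$, and $(A_\delta,\varphi_\delta)=(\emptyset,\emptyset)$ otherwise. Let $\Phi_\delta=\varphi_\delta[A_\delta]$. Then $\Phi_\delta$ is a finite subset of $\delta$. Every pair $(A,\varphi)$ equals $(A_\delta,\varphi_\delta)$ for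 infinitely many $\delta$, since $P_{(A,\varphi)}$ has size $\mathfrak c$ and $\varphi[A]$ is finite.

**The groups.** Let $I$ be the disjoint union $\{*\}\sqcup\mathcal A\sqcup\mathfrak c$ and let $\tilde V,\beta,K$ be as in Proposition 11. Put
$$d_\delta=\eta_*+\sum_{\alpha\in A_\delta}\xi_\alpha+\xi_\delta+\sum_{\varepsilon\in\Phi_\delta}\eta_\varepsilon\quad(\delta<\mathfrak c),\qquad v_\alpha=\xi_*+\eta_\alpha\quad(\alpha\in\mathcal A),$$
$$V=\mathrm{span}\{d_\delta,\eta_\delta,v_\alpha:\delta<\mathfrak c,\ \alpha\in\mathcal A\},\qquad N=V\times k\le K.$$
So $N=H(V,k,\beta|_V)$. Since $N\supseteq0\times k=[K,K]$, the subgroup $N$ is normal in $K$.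

**The products.** For $\delta,\varepsilon<\mathfrak c$ and $\alpha,\gamma\in\mathcal A$,
$$\beta(d_\delta,v_\alpha)=-1+[\alpha\in A_\delta],\quad \beta(d_\delta,d_\varepsilon)=[\delta\in\Phi_\varepsilon]-[\varepsilon\in\Phi_\delta],\quad \beta(d_\delta,\eta_\varepsilon)=[\delta=\varepsilon],\tag{9}$$
$$\beta(v_\alpha,v_\gamma)=\beta(\eta_\delta,v_\alpha)=\beta(\eta_\delta,\eta_\varepsilon)=0.\tag{10}$$
In the first formula, $\eta_*$ meets $\xi_*$ and gives $-1$, and $\xi_\alpha$, if present, meets $\eta_\alpha$ and gives $1$. In the second, $\xi_\delta$ meets $\eta_\delta$ in $d_\varepsilon$ if $\delta\in\Phi_\varepsilon$, and $\eta_\varepsilon$ in $d_\delta$ meets $\xi_\varepsilon$ if $\varepsilon\in\Phi_\delta$; the terms $\eta_*$ and $\xi_\alpha$ meet nothing. In the third, only $\xi_\delta$ can meet $\eta_\varepsilon$. In (10) no $\xi_i$ meets an $\eta_i$ with the same index. By the third formula in (9), the $d_\delta$ are pairwise distinct and nonzero.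

**Proposition 12.** $N\notin\mathcal{MZ}$.

*Proof.* We verify (R) and (P) of Lemma 7 for $X=V$ and $D=\{d_\delta:\delta<\mathfrak c\}$; note $0\notin D$.

**Step 1: condition (R), so that $S=D\times k$ is unconditionally closed.** Suppose $J\subseteq D$ is infinite and $v\in V$, with 1 and 2 of Lemma 5. Regard $J$ as an infinite set of indices; so $\beta(d_\delta,d_\varepsilon)=0$ for $\delta,\varepsilon\in J$. Write $v=\sum c_\delta d_\delta+\sum h_\delta\eta_\delta+\sum f_\gamma v_\gamma$ (finite sums).

First we show that $v$ is orthogonal to all detectors. For each $\varepsilon<\mathfrak c$, condition 2 with $b=\eta_\varepsilon$ says that infinitely many $\delta\in J$ satisfy $\beta(d_\delta,\eta_\varepsilon)=\beta(v,\eta_\varepsilon)=c_\varepsilon$, by (9) and (10). Choosing such a $\delta\ne\varepsilon$ gives $c_\varepsilon=0$. So $v=\sum h_\delta\eta_\delta+\sum f_\gamma v_\gamma$, and $\beta(v,v_\alpha)=0$ for all $\alpha\in\mathcal A$ by (10).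

Now we use the detector tailored to $J$. Choose a countably infinite $\alpha\subseteq J$; then $\alpha\in\mathcal A$. By condition 2 with $b=v_\alpha$, some $\delta\in J$ has $\beta(d_\delta,v_\alpha)=\beta(v,v_\alpha)=0$, so $\alpha\in A_\delta$ by (9). Put $\varepsilon=\varphi_\delta(\alpha)$. Then $\varepsilon\in\alpha\subseteq J$ and $\varepsilon\in\Phi_\delta\subseteq\delta$. Since $\Phi_\varepsilon\subseteq\varepsilon<\delta$, we have $\delta\notin\Phi_\varepsilon$. Hence $\beta(d_\delta,d_\varepsilon)=-1\ne0$ with $\delta,\varepsilon\in J$, a contradiction.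

**Step 2: condition (P), so that words cannot separate $S$ from $1$.** A finite $F\subseteq V$ lies in the span of $\{d_\varepsilon,\eta_\varepsilon:\varepsilon\in\Delta\}\cup\{v_\alpha:\alpha\in A\}$ for some finite $\Delta\subseteq\mathfrak c$ and $A\subseteq\mathcal A$. Each $\alpha\in A$ is infinite, so we can choose the prices off $\Delta$: let $\varphi(\alpha)\in\alpha\setminus\Delta$. There are infinitely many $\delta\notin\Delta\cup\bigcup_{\varepsilon\in\Delta}\Phi_\varepsilon$ with $(A_\delta,\varphi_\delta)=(A,\varphi)$. For these, $\Phi_\delta\cap\Delta=\emptyset$, and (9) gives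

* $\beta(d_\delta,v_\alpha)=-1+1=0$ for $\alpha\in A$;
* $\beta(d_\delta,d_\varepsilon)=0-0=0$ for $\varepsilon\in\Delta$;
* $\beta(d_\delta,\eta_\varepsilon)=0$ for $\varepsilon\in\Delta$.

So infinitely many elements of $D$ are orthogonal to all of $F$. By Lemma 7, $N\notin\mathcal{MZ}$. $\square$

**Proof of Theorem B.** By Proposition 11, $K\in\mathcal{MZ}$; it is nilpotent of class $2$ and of exponent $p$. The subgroup $N$ contains $[K,K]$, so it is normal, and $N\notin\mathcal{MZ}$ by Proposition 12. $\blacksquare$

One can see inside this example what $N$ has lost. In $K$ the set $S$ lies in $\{(x,t):\beta(\xi_*,x)=1\}$, a coset of the centralizer of $(\xi_*,0)$. This coset is $\mathfrak Z_K$-closed and does not contain $1$, so words over $K$ do separate $S$ from $1$. In particular $(\xi_*,0)\notin N$: by Step 2 and Lemma 6, no words over $N$ can do this.
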